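\title{The Lech--Mumford constant of a surface singularity and the minimal resolution}

\begin{abstract}
The Lech--Mumford constant of a two-dimensional local ring $(R,\mathfrak m)$ is the supremum of $\mathrm e(I)/(2\,\ell(R/I))$ over all $\mathfrak m$-primary ideals $I$. For a normal surface singularity one may ask whether it suffices to take the ideals defined by anti-nef cycles on the minimal resolution. We show by an explicit complete intersection that it does not. The restricted supremum is always at least half of the Lech--Mumford constant, the factor $2$ is optimal, and for rational singularities the two suprema agree.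
\end{abstract}

\section{The question and the results}

Throughout, a \emph{normal surface singularity} is a two-dimensional excellent normal local ring $(R,\mathfrak m)$ that is not regular and contains an algebraically closed field $k$ with $k\cong R/\mathfrak m$. For an $\mathfrak m$-primary ideal $I$ the colength $\ell(R/I^n)$ grows like $\mathrm e(I)\,n^2/2$, where $\mathrm e(I)$ is the Hilbert--Samuel multiplicity. Put
\[
\lambda(I)=\frac{\mathrm e(I)}{2\,\ell(R/I)},\qquad \operatorname{lm}(R)=\sup\{\lambda(I):\sqrt I=\mathfrak m\}.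
\]
The number $\operatorname{lm}(R)$ is the \emph{Lech--Mumford constant} of $R$. The ratio $\lambda(I)$ compares the colength $\mathrm e(I)/2$ predicted by the asymptotic formula at $n=1$ with the true colength. Since $\mathrm e(I^n)=n^2\mathrm e(I)$, we have $\lambda(I^n)\to1$, so large values of $\lambda$ do not come from high powers; the maximal ideal gives $\lambda(\mathfrak m)=\mathrm e(\mathfrak m)/2$; and Lech's inequality \cite{Lech} gives $\operatorname{lm}(R)\le\mathrm e(\mathfrak m)$. In the regular ring $k[[z,y]]$ the powers of $\mathfrak q=(z,y)$ have $\lambda(\mathfrak q^c)=c/(c+1)$, and the supremum is $1$.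

The supremum runs over a very large set, and one would like to cut it down. Passing to the integral closure keeps $\mathrm e(I)$ and does not increase $\ell(R/I)$. An integrally closed $\mathfrak m$-primary ideal has the form $\Gamma(Y,\mathcal O_Y(-Z))$ for a divisor $Z$ on a resolution $Y$ of $\operatorname{Spec}R$, but $Y$ depends on $I$. All resolutions lie over one of them, the minimal resolution $X\to\operatorname{Spec}R$, with exceptional curves $E_1,\dots,E_r$, where $r\ge1$ because $R$ is not regular. A \emph{cycle} on $X$ is a divisor $W=\sum a_iE_i$ with $a_i\in\mathbb Z$. It is \emph{anti-nef} if $W\ne0$ and $W\cdot E_i\le0$ for all $i$. Such a $W$ is effective, and $I_W=\Gamma(X,\mathcal O_X(-W))$ is an integrally closed $\mathfrak m$-primary ideal. Put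
\[
\operatorname{mr}(R)=\sup\{\lambda(I_W): W\text{ an anti-nef cycle on }X\}.
\]
The following question comes from the paper of Ma and Smirnov \cite{MS}.

\medskip
\noindent\emph{Is $\operatorname{lm}(R)=\operatorname{mr}(R)$ for every normal surface singularity $R$?}
\medskip

A positive answer would turn the computation of $\operatorname{lm}(R)$ into a finite-dimensional optimization problem on the lattice of cycles on $X$. It is also the answer one would guess. A resolution $Y$ arises from $X$ by blowing up points of a regular surface, and regular rings only produce ratios at most $1$, while $\operatorname{lm}(R)\ge1$; so the further blowups should only dilute the ratio. This reasoning is correct for rational singularities and false in general.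

\begin{theorem}\label{thm:example}
Let $k$ be algebraically closed with $\operatorname{char}k\notin\{2,3,7\}$. The ring
\[
R=k[[x,y,z,t]]/(x^2+yz^5+y^3,\;t^3-y^7-z^{21})
\]
is a complete normal surface singularity with $\operatorname{mr}(R)\le\frac{17}5<\frac{24}7\le\operatorname{lm}(R)$.
\end{theorem}

\begin{theorem}\label{thm:two}
For every normal surface singularity $R$ one has $\operatorname{mr}(R)\le\operatorname{lm}(R)\le2\operatorname{mr}(R)$. The constant $2$ is optimal: for $k$ algebraically closed of characteristic $0$ and every integer $c\ge1$ there is a normal surface singularity $R$ with residue field $k$ and $\operatorname{lm}(R)\ge\frac{2c}{c+1}\operatorname{mr}(R)$.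
\end{theorem}

\begin{theorem}\label{thm:rational}
If the normal surface singularity $R$ is rational, then $\operatorname{lm}(R)=\operatorname{mr}(R)$.
\end{theorem}

Section~\ref{sec:positive} proves the two positive statements and isolates the term that rationality removes. The counterexamples have a minimal resolution with a single exceptional curve, so that $\operatorname{mr}(R)$ is a supremum over one sequence of ideals. Section~\ref{sec:filtration} constructs such resolutions from filtrations and shows on cones which two features a counterexample has to combine. Sections~\ref{sec:example} and~\ref{sec:family} prove Theorem~\ref{thm:example} and the optimality in Theorem~\ref{thm:two}.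

\section{Standard facts}\label{sec:facts}

Here $(R,\mathfrak m)$ is a two-dimensional excellent normal local ring containing $k\cong R/\mathfrak m$, with fraction field $K$. Lengths of $R$-modules are dimensions over $k$.

\begin{enumerate}
\item[(F1)] An element $h$ is \emph{integral} over an ideal $\mathfrak a$ if $h^n+a_1h^{n-1}+\dots+a_n=0$ with $a_i\in\mathfrak a^i$; such elements form an ideal $\overline{\mathfrak a}$. If $\mathfrak a\subseteq I$ are $\mathfrak m$-primary, then $\mathrm e(I)\le\mathrm e(\mathfrak a)$, with equality if $I\subseteq\overline{\mathfrak a}$.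
\item[(F2)] (Valuative criterion.) $h\in\overline{\mathfrak a}$ if and only if $h\in\mathfrak aV$ for every discrete valuation ring $V$ with $R\subseteq V\subseteq K$. Hence $h^n\in\overline{\mathfrak a^n}$ implies $h\in\overline{\mathfrak a}$. Further, let $\mathfrak a$ be $\mathfrak m$-primary and $Y\to\operatorname{Spec}R$ proper and birational with $Y$ integral. If $h\in\mathfrak a\mathcal O_{Y,P}$ for every point $P$ over $\mathfrak m$, then $h\in\overline{\mathfrak a}$: only rings $V$ dominating $R$ impose a condition, and by properness each of them contains some $\mathcal O_{Y,P}$.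
\item[(F3)] $R$ is Cohen--Macaulay, so $\mathrm e((f_1,f_2))=\ell(R/(f_1,f_2))$ for a system of parameters $f_1,f_2$. If $R$ is free of rank $d$ over a regular local ring $A$ with the same residue field and $f_1,f_2\in A$, this number is $d\,\ell(A/(f_1,f_2))$. In $A$, these colengths are additive: $\ell(A/(f,gh))=\ell(A/(f,g))+\ell(A/(f,h))$.
\item[(F4)] (Lech's inequality \cite{Lech}.) $\mathrm e(I)\le2\,\ell(R/I)\,\mathrm e(\mathfrak m)$.
\item[(F5)] A \emph{resolution} is a proper birational morphism $Y\to\operatorname{Spec}R$ with $Y$ regular. It has $\Gamma(Y,\mathcal O_Y)=R$, and $H^2$ of coherent sheaves vanishes. The intersection form on cycles is negative definite, distinct curves meet nonnegatively, and principal divisors have intersection $0$ with every exceptional curve. Consequently, a cycle $F$ with $F\cdot E\le0$ for every curve $E$ in its support is effective. For an effective cycle $Z$ and a divisor $D$, Riemann--Roch on $Z$ reads $\chi(\mathcal O_Z(D))=\chi(\mathcal O_Z)+D\cdot Z$.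
\item[(F6)] A $(-1)$-\emph{curve} is an exceptional curve $E\cong\mathbb P^1$ with $E^2=-1$. The minimal resolution is the resolution without $(-1)$-curves. If $R$ is regular, every resolution other than $\operatorname{Spec}R$ is a composition of point blowups and contains a $(-1)$-curve. For every $\mathfrak m$-primary $I$ and every resolution, finitely many point blowups lead to a resolution $Y$ on which $I\mathcal O_Y$ is invertible.
\end{enumerate}

\section{What the minimal resolution does compute}\label{sec:positive}

\subsection{The bound $\operatorname{lm}(R)\le2\operatorname{mr}(R)$}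

The inequality $\operatorname{mr}(R)\le\operatorname{lm}(R)$ holds by definition, and $\operatorname{lm}(R)\le\mathrm e(\mathfrak m)=2\lambda(\mathfrak m)$ by (F4). So the first assertion of Theorem~\ref{thm:two} follows from the next lemma.

\begin{lemma}\label{lem:max}
There is an anti-nef cycle $W$ on $X$ with $I_W=\mathfrak m$. Hence $\operatorname{mr}(R)\ge\mathrm e(\mathfrak m)/2$.
\end{lemma}

\begin{proof}
Let $v_i$ be the order of vanishing along $E_i$, let $w_i=\min\{v_i(f):0\ne f\in\mathfrak m\}\ge1$, and put $W=\sum w_iE_i$. Fix $i$ and choose $f\in\mathfrak m$ with $v_i(f)=w_i$. Then $\operatorname{div}f=W+D$ with $D$ effective and not containing $E_i$, so $W\cdot E_i=-D\cdot E_i\le0$. Thus $W$ is anti-nef, and $\mathfrak m\subseteq I_W\ne R$.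
\end{proof}

\subsection{Multiplicity and colength on a resolution}

Let $Y$ be a resolution. We use the canonical class only numerically: $K_Y$ is the $\mathbb Q$-cycle with $K_Y\cdot E=-E^2-2\chi(\mathcal O_E)$ for every exceptional curve $E$, which exists by negative definiteness. For every nonzero effective cycle $Z$,
\begin{equation}\label{eq:RR}
2\chi(\mathcal O_Z)=-Z^2-K_Y\cdot Z .
\end{equation}
Indeed, the sequence $0\to\mathcal O_E(-Z)\to\mathcal O_{Z+E}\to\mathcal O_Z\to0$ gives $2\chi(\mathcal O_{Z+E})=2\chi(\mathcal O_Z)+2\chi(\mathcal O_E)-2Z\cdot E$, and the right side of \eqref{eq:RR} changes by the same amount. If $\sigma\colon Y'\to Y$ is the blowup of a closed point with exceptional curve $E_0$, then $K_{Y'}=\sigma^*K_Y+E_0$. Both sides have product $-1$ with $E_0$, and product $K_Y\cdot E$ with $\sigma^*E$, by \eqref{eq:RR} and $\chi(\mathcal O_{\sigma^*E})=\chi(\mathcal O_E)$.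

\begin{lemma}\label{lem:numerics}
Let $Z$ be a nonzero effective cycle on a resolution $Y$, and $I_Z=\Gamma(Y,\mathcal O_Y(-Z))$. Write $h^1$ for the length of $H^1(Y,-)$.
\begin{enumerate}
\item[(a)] $2\,\ell(R/I_Z)=-Z^2-K_Y\cdot Z+2\bigl(h^1(\mathcal O_Y)-h^1(\mathcal O_Y(-Z))\bigr)$.
\item[(b)] If $\mathcal O_Y(-Z)$ is generated by global sections, then $\mathrm e(I_Z)=-Z^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The cohomology sequence of $0\to\mathcal O_Y(-Z)\to\mathcal O_Y\to\mathcal O_Z\to0$ gives $\ell(R/I_Z)=\chi(\mathcal O_Z)+h^1(\mathcal O_Y)-h^1(\mathcal O_Y(-Z))$. Apply \eqref{eq:RR}.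

(b) Since $k$ is infinite, some $f_1\in I_Z$ generates $\mathcal O_Y(-Z)$ at the generic point of every exceptional curve, hence at all but finitely many points of the closed fiber, and some $f_2\in I_Z$ generates it at these points. By properness $f_1,f_2$ generate $\mathcal O_Y(-Z)$ everywhere. So they form a system of parameters, $I_Z$ is integral over $(f_1,f_2)$ by (F2), and $\mathrm e(I_Z)=\ell(R/(f_1,f_2))$. The Koszul sequence $0\to\mathcal O_Y(Z)\to\mathcal O_Y^2\to\mathcal O_Y(-Z)\to0$ gives
\[
\ell(I_Z/(f_1,f_2))=h^1(\mathcal O_Y(Z))-2h^1(\mathcal O_Y)+h^1(\mathcal O_Y(-Z)).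
\]
Sections of $\mathcal O_Y(Z)$ are regular on the punctured spectrum, so $\Gamma(Y,\mathcal O_Y(Z))=R$ by normality. Then $0\to\mathcal O_Y\to\mathcal O_Y(Z)\to\mathcal O_Z(Z)\to0$ gives $h^1(\mathcal O_Y(Z))=h^1(\mathcal O_Y)-\chi(\mathcal O_Z(Z))$. Adding the formula for $\ell(R/I_Z)$, all $h^1$ cancel and $\mathrm e(I_Z)=\chi(\mathcal O_Z)-\chi(\mathcal O_Z(Z))=-Z^2$.
\end{proof}

\subsection{Rational singularities}

Recall that $R$ is \emph{rational} if $H^1(Y,\mathcal O_Y)=0$ for its resolutions $Y$. By Lipman \cite[Thm.~12.1]{Lipman}, on any resolution of a rational singularity $\mathcal O_Y(-Z)$ is generated by global sections and has $H^1=0$ for every anti-nef $Z$. With Lemma~\ref{lem:numerics} the ratio becomes numerical: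
\begin{equation}\label{eq:ratlambda}
\lambda(I_Z)=\frac{-Z^2}{-Z^2-K_Y\cdot Z}\qquad(Z\text{ anti-nef on }Y).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:rational}]
Let $I$ be $\mathfrak m$-primary; by (F1) we may assume that $I$ is integrally closed. By (F6) there is a composition of point blowups $\rho\colon Y\to X$ with $I\mathcal O_Y=\mathcal O_Y(-Z)$ for a cycle $Z$. All coefficients of $Z$ are positive since $I\subseteq\mathfrak m$, the cycle $Z$ is anti-nef since $\mathcal O_Y(-Z)$ is generated by sections, and $I=I_Z$ by (F2).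

Let $W=\rho_*Z$ and write $Z=\rho^*W+F$, where $F$ is supported on curves contracted by $\rho$. For such a curve $E'$ we have $F\cdot E'=Z\cdot E'\le0$, so $F\ge0$ by (F5). For the strict transform $E_i'$ of $E_i$ we get $W\cdot E_i=\rho^*W\cdot E_i'=Z\cdot E_i'-F\cdot E_i'\le0$. Also $W\ne0$, because $r\ge1$ and $Z$ has full support. So $W$ is anti-nef.

The blowup formula gives $K_Y=\rho^*K_X+K_{Y/X}$ with $K_{Y/X}\ge0$ contracted by $\rho$. Pullbacks are orthogonal to contracted curves, so \eqref{eq:ratlambda} reads
\[
\lambda(I)=\frac{(-W^2)+(-F^2)}{(-W^2-K_X\cdot W)+(-F^2-K_{Y/X}\cdot F)} .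
\]
The first summands form the fraction $\lambda(I_W)$, whose denominator $2\ell(R/I_W)$ is positive. Minimality of $X$ enters here: an integral curve has $\chi(\mathcal O_{E_i})\le1$ with equality only for $\mathbb P^1$, in which case $E_i^2\le-2$. So $K_X\cdot E_i\ge0$, hence $K_X\cdot W\ge0$ and $\lambda(I_W)\ge1$. If $F=0$, then $\lambda(I)=\lambda(I_W)$. If $F\ne0$, then $K_{Y/X}\cdot F=K_{Y/X}\cdot Z\le0$, so $-F^2-K_{Y/X}\cdot F\ge-F^2>0$ and the second summands form a fraction at most $1$. A mediant $(a+b)/(a'+b')$ with $a',b'>0$ lies between $a/a'$ and $b/b'$, so $\lambda(I)\le\lambda(I_W)\le\operatorname{mr}(R)$.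
\end{proof}

Rationality was used only for \eqref{eq:ratlambda}. Without it, $\mathcal O_X(-W)$ need not be generated by sections, and the colength carries the term $h^1(\mathcal O_Y)-h^1(\mathcal O_Y(-Z))$, which the intersection numbers do not control. The counterexamples live in this room.

\section{Resolutions with one exceptional curve}\label{sec:filtration}

To bound $\operatorname{mr}(R)$ from above we must know all ideals $I_W$. This is feasible when $X$ has one exceptional curve $E$: the ideals $I_{nE}$ then form a filtration of $R$. We reverse this and start from a filtration.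

\begin{proposition}\label{prop:filt}
Let $(R,\mathfrak m)$ be a complete noetherian normal local domain of dimension $2$ containing $k\cong R/\mathfrak m$. Let $R=J_0\supset J_1=\mathfrak m\supset J_2\supset\cdots$ be ideals of finite colength with $J_iJ_j\subseteq J_{i+j}$ and $\bigcap J_i=0$, such that $G=\bigoplus J_i/J_{i+1}$ is a finitely generated $k$-algebra and a domain. Let $v(f)=\max\{i:f\in J_i\}$, and let $\operatorname{in}(f)\in G$ be the initial form. Put
\[
\mathcal R=\bigoplus J_iT^i\subset R[T],\quad X=\operatorname{Proj}\mathcal R,\quad \mathcal J=\bigoplus J_{i+1}T^i,\quad E=V_+(\mathcal J)=\operatorname{Proj}G .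
\]
\begin{enumerate}
\item[(a)] $X\to\operatorname{Spec}R$ is projective and an isomorphism off $\mathfrak m$. The scheme $E$ is integral, and as a set it is the fiber over $\mathfrak m$.
\item[(b)] Assume that $E$ is covered by opens $U=D_+(fT^i\cdot f'T^{i+1})$ with $v(f)=i$, $v(f')=i+1$. Then $E$ is a curve and a Cartier divisor, defined on $U$ by $s=f'/f$, and $v$ is the order of vanishing along $E$. If $h\in J_n$, then $h/s^n$ is regular on $U$; if $v(h)=n$, then $h/s^n$ is a unit at every $P\in E\cap U$ where $\operatorname{in}(h)$ does not vanish. If $\mathcal O_{E,P}$ is regular, so is $\mathcal O_{X,P}$.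
\item[(c)] If in \textup{(b)} $X$ is regular at all points of $E$, then $X$ is a resolution with unique exceptional curve $E$, the anti-nef cycles are the $nE$ with $n\ge1$, and $I_{nE}=J_n$. If moreover $E\not\cong\mathbb P^1$, then $X$ is the minimal resolution, $R$ is not regular, and $\operatorname{mr}(R)=\sup_{n\ge1}\lambda(J_n)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The point is that $\mathcal R$ is finitely generated. Let $f_1,\dots,f_q\in\mathfrak m$ lift homogeneous generators of $G$, give $f_j$ the weight $w_j=v(f_j)\ge1$, and let $w=\max w_j$. Let $J_n'\subseteq J_n$ be the ideal generated by the monomials in the $f_j$ of weight $\ge n$. An element of $J_m$ is congruent modulo $J_{m+1}$ to a $k$-combination of monomials of weight $m$, so $J_n=J_n'+J_M$ for all $M\ge n$. By Chevalley's theorem (in a complete local ring, a descending chain of ideals with intersection $0$ enters every power of $\mathfrak m$) and Krull's intersection theorem, $J_n=J_n'$. Distributing $T^n$ over the factors of a monomial shows that $\mathcal R$ is generated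 over $R$ by the $f_jT^i$ with $0\le i\le w_j$, so $X$ is projective over $R$. Removing one factor from a monomial shows $J_{n+w}\subseteq\mathfrak mJ_n$.

For $0\ne h\in\mathfrak m$ we have $h^i\in J_i$, so $\mathcal R_h=R_h[T]$ and $X\to\operatorname{Spec}R$ is an isomorphism over $\operatorname{Spec}R_h$. We have $\mathfrak m\mathcal R\subseteq\mathcal J$, and if $hT^i\in\mathcal J$, then $h^w\in J_{iw+w}\subseteq\mathfrak mJ_{iw}$, so $(hT^i)^w\in\mathfrak m\mathcal R$. Hence $V_+(\mathcal J)=V_+(\mathfrak m\mathcal R)$ as sets. Finally $E$ is integral because $G$ is a domain.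

(b) We view fractions of degree $0$ in $\mathcal R$ as elements of $\operatorname{Frac}R$ by setting $T=1$. The function $s=f'T^i/fT^i$ lies in the ideal of $E$ on $U$. An element of that ideal has the form $h/(ff')^M$ with $h\in J_{M(2i+1)+1}$, and
\[
\frac h{(ff')^M}=s\cdot\frac{hf\,T^{M(2i+1)+i+1}}{f'T^{i+1}\,(fT^i\cdot f'T^{i+1})^M},
\]
where the last fraction is regular on $U$. So $s$ defines $E$. The local ring at the generic point of $E$ is a discrete valuation ring with uniformizer $s$, and its residue field has transcendence degree $2-1$ over $k$ by the dimension formula, so $E$ is a curve. For $h\in J_n$ the function $h/s^n=(hT^n)(fT^i)^n/(f'T^{i+1})^n$ is regular on $U$. If $v(h)=n$, its restriction to $E$ is $\operatorname{in}(h)\operatorname{in}(f)^n/\operatorname{in}(f')^n\ne0$, which gives the statements on $v$ and on units. A noetherian local ring whose quotient by a nonzerodivisor in the maximal ideal is regular is itself regular.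

(c) $X\setminus E\cong\operatorname{Spec}R\setminus\{\mathfrak m\}$ is regular since $R$ is normal of dimension $2$. As $E^2<0$, the anti-nef cycles are the positive multiples of $E$, and $I_{nE}=\{f\in R:v(f)\ge n\}=J_n$. The rest is (F6).
\end{proof}

In our examples $R$ is free over a power series ring in $z$ and $y$ with $v(z)=1$ and $v(y)=B$. For $B\ge1$ let
\[
P_B(n)=\#\{(a,b)\in\mathbb Z_{\ge0}^2:a+Bb<n\}
\]
be the number of monomials $z^ay^b$ of weight $<n$; it is $0$ for $n\le0$. For $n\ge1$ write $n=Bq+\rho$ with $0\le\rho<B$ and put $\epsilon_B(n)=Bq^2+(2q+1)\rho$. The same number $\epsilon_B(n)$ bounds multiplicities from above and is a sum of two monomial counts.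

\begin{lemma}\label{lem:count}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] $P_B(n)+P_B(n-B)=\epsilon_B(n)$.
\item[(b)] If the ring $R$ of Proposition~\ref{prop:filt} is free of rank $d$ over a power series subring $A=k[[z,y]]$ with $z\in J_1$, $y\in J_B$, then $\mathrm e(J_n)\le d\,\epsilon_B(n)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $P_B(n)=\sum_{b=0}^q(n-Bb)$ and $P_B(n-B)=\sum_{b=1}^q(n-Bb)$, so the sum is $(2q+1)n-Bq(q+1)=Bq^2+(2q+1)\rho$.

(b) The elements $y^qz^\rho$ and $y^{q+1}+z^n$ lie in $J_n$. By additivity,
\[
\ell\bigl(A/(y^qz^\rho,\,y^{q+1}+z^n)\bigr)=q\,\ell(A/(y,z^n))+\rho\,\ell(A/(z,y^{q+1}))=qn+\rho(q+1)=\epsilon_B(n).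
\]
Apply (F1) and (F3).
\end{proof}

\begin{example}\label{ex:cones}
Let $\operatorname{char}k=0$, $d\ge2$, $m\ge1$, $m(d-1)\ge2$, and $R=k[[z,y,t]]/(t^d-y^{dm}-z^{dm})$, free over $A=k[[z,y]]$ with basis $1,t,\dots,t^{d-1}$. The partial derivatives of the equation generate an $\mathfrak m$-primary ideal, so $R$ is normal. Filter $R$ by the weights $1,1,m$ of $z,y,t$. Then $G=k[z,y,t]/(t^d-y^{dm}-z^{dm})$ is a domain by Eisenstein's criterion at a linear factor of $y^{dm}+z^{dm}$. The pairs $(f,f')=(z,z^2)$ and $(y,y^2)$ cover $E$ by two smooth charts $\theta^d=1+\eta^{dm}$, and the \v{C}ech class of $z^{-1}y^{1-m(d-1)}t^{d-1}$ in $H^1(E,\mathcal O_E)$ is nonzero. So $\operatorname{mr}(R)=\sup\lambda(J_n)$, with $\ell(R/J_n)=\sum_{j<d}P_1(n-jm)$. Also $t$ is integral over $(z,y)R$, so $\mathrm e(\mathfrak m)=d$ and $\operatorname{lm}(R)\le d$.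

The ideal $J_m=(z,y)^mR+tR$ is integral over $(z^m,y^m)R$ and has the colength of $(z,y)^m$ in $A$. Hence $\lambda(J_m)=dm^2/(m(m+1))=dm/(m+1)$, close to Lech's bound for large $m$. For $m=1$, on the other hand, $\ell(R/J_n)\ge P_1(n)+P_1(n-1)=\epsilon_1(n)$, so $\lambda(J_n)\le d/2$ for all $n$ and $\operatorname{mr}(R)=d/2$, the smallest value that Lemma~\ref{lem:max} allows.
\end{example}

The example exhibits two features of a ring $R$ that is free of rank $d$ over $A=k[[z,y]]$.
\begin{enumerate}
\item[(A)] If $R=A+\overline{\mathfrak cR}$ for an ideal $\mathfrak c\subset A$ of finite colength, then $\overline{\mathfrak cR}$ is no longer in colength than $\mathfrak c$, while the multiplicity is multiplied by $d$. For $\mathfrak c=(z,y)^c$ this gives $\operatorname{lm}(R)\ge dc/(c+1)$.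
\item[(B)] If $G$ contains $k[z,y]\oplus w\,k[z,y]$ with $\deg w=\deg y=B$, then $\ell(R/J_n)\ge P_B(n)+P_B(n-B)$, and Lemma~\ref{lem:count} gives $\lambda(J_n)\le d/2$ for all $n$.
\end{enumerate}
In the example $B=1$, and the two features compete for the weight of $t$. For $B>c$ there is room for both, since an element of weight $B$ may be divisible by $z^c$ in a suitable local sense. Section~\ref{sec:example} realizes (A) and (B) approximately by equations, and Section~\ref{sec:family} realizes them exactly.

\section{The explicit counterexample}\label{sec:example}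

Let $R$ be the ring of Theorem~\ref{thm:example} and $A=k[[z,y]]$. Then $R$ is free over $A$ of rank $6$ with basis $x^it^j$ ($i\le1$, $j\le2$). So it is complete and Cohen--Macaulay of dimension $2$, with residue field $k$. We give $x,y,z,t$ the weights $4,3,1,7$, so $B=3$. The variable $x$ is the extra element of (B). Its weight is $4$ instead of $3$, which is why the bound will be $17/5$ and not $6/2$. The variable $t$ triples the rank, and its weight is too high to affect small colengths.

\subsection{Normality}

Let $f_1=x^2+yz^5+y^3$ and $f_2=t^3-y^7-z^{21}$, with Jacobian matrix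
\[
\begin{pmatrix}2x&z^5+3y^2&5yz^4&0\\0&-7y^6&-21z^{20}&3t^2\end{pmatrix}.
\]
Let $Q$ be a prime of $R$ with preimage $Q'$ in $k[[x,y,z,t]]$, and let $\mathfrak n$ be the maximal ideal of the localization at $Q'$. If the matrix has rank $2$ modulo $Q$, then $R_Q$ is regular: applying the partial derivatives to a relation $af_1+bf_2\in\mathfrak n^2$ gives $a,b\in\mathfrak n$, so $f_1,f_2$ are part of a regular system of parameters. Now let $Q$ contain all $2\times2$ minors. We show $Q=\mathfrak m$, using that $2,3,7$ are invertible.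

If $x\notin Q$, the minors involving the first column give $y,z,t\in Q$, so $x^2\in Q$, a contradiction. Hence $x\in Q$ and $y(z^5+y^2)\in Q$. Suppose $t\notin Q$. The minor of columns $2$ and $4$ gives $z^5+3y^2\in Q$. If $y\in Q$, then $z\in Q$ and $t^3\in Q$; if $y\notin Q$, then $z^5+y^2\in Q$ and $2y^2\in Q$. Both are contradictions, so $t\in Q$ and $y^7+z^{21}\in Q$. If $y\notin Q$, then modulo $Q$ we have $y^2=-z^5$ and $z^{42}=y^{14}=-z^{35}$; as $1+z^7$ is a unit, $z\in Q$ and then $y\in Q$, a contradiction. So $y\in Q$, $z\in Q$ and $Q=\mathfrak m$.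

Thus $R$ is Cohen--Macaulay and regular in codimension $1$, hence normal by Serre's criterion, and a domain since it is local.

\subsection{The minimal resolution}

Let $J_n$ consist of the series in the monomials $z^ay^bx^it^j$ ($i\le1$, $j\le2$) that involve only weights $\ge n$. The rewriting rules $x^2\to-yz^5-y^3$ and $t^3\to y^7+z^{21}$ never lower weights, so the $J_n$ are ideals with $J_iJ_j\subseteq J_{i+j}$. Only the term $y^3$, of weight $9>8$, disappears in the graded ring:
\[
G=k[x,y,z,t]/(x^2+yz^5,\;t^3-y^7-z^{21}),
\]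
since the right side maps onto $G$ and both have the same monomial basis. The elements $-yz^5$ and $y^7+z^{21}$ have degrees $1$ and $7$ in $y$, so they are not a square and not a cube in $k(z,y)$. As $2$ and $3$ are coprime, $G\otimes_{k[z,y]}k(z,y)$ is a field, and the free module $G$ embeds in it. So Proposition~\ref{prop:filt}(a) applies.

At a point of $E=\operatorname{Proj}G$ with $z=0$ we have $x=0$ and $t^3=y^7$, so $y,t\ne0$. Hence the pairs $(f,f')=(z,z^2)$ and $(y^2,t)$, of weights $(1,2)$ and $(6,7)$, cover $E$, and (b) applies. This is the second role of $t$: without it, only forms of weight divisible by $3$ would be nonzero at the point $x=z=0$.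

On $D_+(z)$ put $\xi=x/z^4$, $\eta=y/z^3$, $\theta=t/z^7$. The curve $E$ is $\xi^2+\eta=0$, $\theta^3=\eta^7+1$, that is, $\theta^3=1-\xi^{14}$. The derivatives $3\theta^2$ and $14\xi^{13}$ vanish together only at $\xi=\theta=0$, off the curve. So $E$ is smooth there and $X$ is regular there.

On the second open $U$ the equation of $E$ is $s=t/y^2$. The functions $Y=y/s^3$, $\zeta=z/s$ and $\xi=x/s^4$ are regular on $U$, and $Y$ is a unit along $E\cap U$. Since $t=sy^2=s^7Y^2$, dividing the equations of $R$ by $s^{21}$ and $s^8$ gives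
\[
Y^6=Y^7+\zeta^{21},\qquad \xi^2+Y\zeta^5+sY^3=0 .
\]
The coordinate ring of $E\cap U$ is the degree $0$ part of $G[(yt)^{-1}]$. Since $t/y^2$ is a unit of degree $1$ in that ring, it is generated by the restrictions of $\xi,\zeta,Y^{\pm1}$. On $E$, $\zeta=0$ forces $Y=1$ and $\xi=0$. So there is one point $P\in E$ with $z=0$, and $\mathfrak m_P=(s,\xi,\zeta,Y-1)$ in $\mathcal O_{X,P}$. Now $1-Y=Y^{-6}\zeta^{21}$ and $s=-Y^{-3}(\xi^2+Y\zeta^5)$, so $\mathfrak m_P=(\xi,\zeta)$. As $\dim\mathcal O_{X,P}=\dim\mathcal O_{E,P}+1=2$, the surface $X$ is regular at $P$; here it matters that the term $y^3$ has weight exactly one more than $x^2$. Since $s\in\mathfrak m_P^2$, the curve $E$ is singular at $P$, so $E\not\cong\mathbb P^1$. By Proposition~\ref{prop:filt}(c), $R$ is a normal surface singularity with $\operatorname{mr}(R)=\sup\lambda(J_n)$.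

\subsection{The bound $\operatorname{mr}(R)\le17/5$}

Write $P=P_3$ for the counting function. The basis elements $x^it^j$ have weights $0,4,7,11,14,18$, so
\[
\ell(R/J_n)=P(n)+P(n-4)+P(n-7)+P(n-11)+P(n-14)+P(n-18).
\]
Lemma~\ref{lem:count} gives $\mathrm e(J_n)\le6\epsilon_3(n)$. For $n=4$ this yields only $\lambda\le36/10$, which is too weak, and we use that $x\in J_4$. Take $x$ and $z(y+z^3)$ in $J_4$. The ring $R/(x)$ is free of rank $3$ over $A/(y^3+yz^5)$. Setting $z=0$ turns $y^3+yz^5$ into $y^3$, and setting $y=-z^3$ turns it into $-z^8-z^9$. So $\ell\bigl(A/(y^3+yz^5,z(y+z^3))\bigr)=3+8=11$ and $\mathrm e(J_4)\le33$. With $P(1),\dots,P(8)=1,2,3,5,7,9,12,15$ and $\epsilon_3(1),\dots,\epsilon_3(8)=1,2,3,6,9,12,17,22$ we obtain: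
\[
\begin{array}{c|cccccccc}
n&1&2&3&4&5&6&7&8\\\hline
\mathrm e(J_n)\le&6&12&18&33&54&72&102&132\\
\ell(R/J_n)&1&2&3&5&8&11&15&21\\
\lambda(J_n)\le&3&3&3&33/10&27/8&36/11&17/5&22/7
\end{array}
\]
For $n\ge9$ the element $t$ makes up for the weight of $x$. The number $P(n-3)-P(n-4)$ counts monomials of weight $n-4$, so it equals $\lceil(n-3)/3\rceil$. This is at most $n-7$ (equality holds for $n=9,10$, and the left side grows by at most $1$ in each step and by $1$ in three steps), and $n-7\le P(n-7)$. Hence $\epsilon_3(n)=P(n)+P(n-3)\le P(n)+P(n-4)+P(n-7)\le\ell(R/J_n)$ and $\lambda(J_n)\le3$. The largest entry of the table is $17/5$, so $\operatorname{mr}(R)\le17/5$.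

\subsection{An ideal with $\lambda\ge24/7$}

Let $\mathfrak c=(y^2,z^4)A$ and $I=(y^2,\,yz^2,\,z^4,\,xz,\,xy,\,t)R$. If $a+2b\ge4m$, then $(z^ay^b)^4=(z^4)^a(y^2)^{2b}\in\mathfrak c^{4m}$, so $z^ay^b$ is integral over $\mathfrak c^m$. In
\[
(yz^2)^2=y^2z^4,\quad(xz)^2=-yz^7-y^3z^2,\quad(xy)^2=-y^3z^5-y^5,\quad t^3=y^7+z^{21}
\]
the monomials have $a+2b=8$; $9,8$; $11,10$; $14,21$, to be compared with $8,8,8,12$. By (F2), $I$ is integral over $\mathfrak cR$, and $\mathrm e(I)=6\,\ell(A/\mathfrak c)=48$. Since $t\in I$ and $x^2=-yz^5-y^3\in I$, the quotient $R/I$ is spanned by $1,z,z^2,z^3,y,yz,x$. Therefore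
\[
\operatorname{lm}(R)\ge\lambda(I)\ge\frac{48}{14}=\frac{24}7>\frac{17}5\ge\operatorname{mr}(R),
\]
and Theorem~\ref{thm:example} is proved.

\begin{remark}\label{rem:blowup}
The ideal $I$ appears after one more blowup. Let $\operatorname{ord}$ be the $\mathfrak m_P$-adic order on $\mathcal O_{X,P}$, the order of vanishing along the exceptional curve of the blowup of $X$ at the singular point $P$ of $E$. The initial forms of $s,z,y,x,t$ are $-\xi^2,-\xi^2\zeta,-\xi^6,\xi^9,-\xi^{14}$. The generators of $I$ have order $\ge12$, while $1,z,z^2,z^3,y,yz,x$ have order $\le9$ and their initial forms are distinct monomials up to sign. Hence $I=\{f\in R:\operatorname{ord}f\ge12\}$ and $\ell(R/I)=7$.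
\end{remark}

\begin{remark}\label{rem:nonnormal}
The ring $G$ is not normal: $g=x/z^2$ satisfies $g^2=-yz$ and is not in $G$. So $x=z^2g$, where $g$ has degree $2$ and is not an initial form of an element of $R$. The next section is built on this pattern.
\end{remark}

\section{The constant $2$ is optimal}\label{sec:family}

Let $\operatorname{char}k=0$, $c\ge1$ and $B=c+1$. We construct $R$ with features (A) for $\mathfrak c=(z,y)^c$ and (B). The plan is to take a smooth curve $C$ with a line bundle $L$ and sections $z,g$ of $L$ and $y$ of $L^B$, and to find $R$ whose graded ring $G\subset\bigoplus H^0(C,L^n)$ contains $z$, $y$ and $w=z^cg$, but in low degrees nothing outside $k[z,y]+(z^c)$. The completed section ring itself fails, as it contains $g$. It arises by gluing two charts of the formal neighborhood of the zero section in $L^{-1}$. We change the gluing by an automorphism $\exp(D)$; a section $\tau$ then extends only if the class of $D\tau$ in a group $H^1(C,L^m)$ vanishes, and $D$ is chosen to obstruct exactly the unwanted sections.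

\subsection{The curve}

Set $N=4c+2$, $p=BN$ and $\delta=B(2c+1)$, so that
\begin{equation}\label{eq:delta}
2\delta=p,\qquad\delta\ge Bc .
\end{equation}
Let $S=k[z,y,g]/(g^p-y^N-z^p)$ with $\deg z=\deg g=1$ and $\deg y=B$. It is free over $k[z,y]$ with basis $1,g,\dots,g^{p-1}$, and it is a domain by Eisenstein's criterion at a factor $y-\omega z^B$ ($\omega^N=-1$) of the squarefree polynomial $y^N+z^p$. Let $C=\operatorname{Proj}S$ and $L=\mathcal O_C(1)$. If two of $z,y,g$ vanish at a point, so does the third; thus any two of $D_+(z),D_+(y),D_+(g)$ cover $C$. The cover by $D_+(z)$ and $D_+(g)$ shows that $L$ is invertible with $L^n=\mathcal O_C(n)$, and that $C$ is smooth, with charts $\gamma^p=\eta^N+1$ and $1=\eta^N+\zeta^p$. The cover by $D_+(z)$ and $D_+(y)$ computes cohomology: since $S[(zy)^{-1}]=\bigoplus_{j<p}k[z^{\pm1},y^{\pm1}]g^j$, we get $H^0(C,L^n)=S_n$, and $H^1(C,L^n)$ has as basis the monomials $z^{-a}y^{-b}g^j$ of degree $n$ with $a,b\ge1$, $0\le j<p$. Hence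
\begin{equation}\label{eq:vanish}
H^1(C,L^n)=0\quad\text{for }n\ge p,
\end{equation}
and $z^{-1}y^{-1}g^{B+1}\ne0$ in $H^1(C,\mathcal O_C)$, so $C\not\cong\mathbb P^1$.

For the gluing we use the affine opens $U=D_+(z)$, $U'=D_+(gy)$ and $U''=U\cap U'$, where $U\cup U'=C$ because $g,y\ne0$ where $z=0$. Put $S_U=S[z^{-1}]$, $S_{U'}=S[(gy)^{-1}]$ and $S_{U''}=S[(zgy)^{-1}]$. Then $(S_V)_n=H^0(V,L^n)$, and
\[
(S_U)_n\cap(S_{U'})_n=S_n,\qquad H^1(C,L^n)=(S_{U''})_n/\bigl((S_U)_n+(S_{U'})_n\bigr).
\]
Let $\widehat S_V=\prod_{n\ge0}(S_V)_n$. Since $z$ trivializes $L$ on $U$ and $g$ does on $U'$, we have $\widehat S_U=\mathcal O(U)[[z]]$, $\widehat S_{U'}=\mathcal O(U')[[g]]$ and $\widehat S_{U''}=\mathcal O(U'')[[z]]$. These are regular noetherian domains, and the first two are subrings of the third.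

\subsection{The twisted gluing}

Define a $k$-derivation $D$ of $S_{U''}$ by
\[
D(y)=0,\qquad D(g)=y^{N-c}g^{-Bc}z^{-c},\qquad D(z)=y^{N-c}g^{p-Bc-1}z^{1-p-c}.
\]
It respects the relation because $g^{p-1}D(g)=z^{p-1}D(z)$, and it is homogeneous of degree $B(N-c)-Bc-c-1=p-2Bc-B=\delta$. The choice is explained as follows. Near $z=0$ we have $g^{-p}\approx y^{-N}$, so $D(g)\approx z^{-c}y^{-c}g^{p-Bc}$. This is a basis monomial of $H^1$, and it remains one after multiplication by $z^ay^bg^j$ for $a,b<c$ and $j<Bc$, while $z^c$ kills it. The value $D(z)$ is then forced by the relation, and $N=4c+2$ is the value for which $2\delta=p$.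

Since $\delta\ge1$ and $\operatorname{char}k=0$, the map $\varphi=\exp(D)$, given by $\varphi(a)_m=\sum_{i\ge0}D^i(a_{m-i\delta})/i!$, is a ring automorphism of $\widehat S_{U''}$. Set
\[
R=\{(a,b)\in\widehat S_U\times\widehat S_{U'}:b=\varphi(a)\},\qquad J_n=\{(a,b)\in R:a_m=b_m=0\text{ for }m<n\}.
\]
The condition $b=\varphi(a)$ reads, in degree $m$,
\begin{equation}\label{eq:glue}
b_m-a_m=\sum_{i\ge1}D^i(a_{m-i\delta})/i!\,.
\end{equation}
So $a_m=b_m\in S_m$ for $m<\delta$, and $a_n=b_n\in S_n$ if $(a,b)\in J_n$. Thus $G=\bigoplus J_n/J_{n+1}$ is a graded subring of $S$, in particular a domain. For $f=(a,b)\in R$ and $\sigma\in S$ we write $f=\sigma+O(m)$ if both $a$ and $b$ agree with $\sigma$ in all degrees $<m$.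

\begin{lemma}\label{lem:lift}
Let $\sigma\in S_n$ with $D\sigma\in S_U+S_{U'}$. Then there is $f\in J_n$ with $f=\sigma+O(n+\delta)$. The hypothesis holds for all $\sigma\in S_n$ if $n\ge p$, and for $\sigma=z$ and $\sigma=z^cg$.
\end{lemma}

\begin{proof}
Put $a_m=b_m=0$ for $m<n$ and $a_n=b_n=\sigma$, and solve \eqref{eq:glue} for $a_m\in(S_U)_m$, $b_m\in(S_{U'})_m$ by induction on $m>n$. For $n<m<n+\delta$ the right side is $0$; take $a_m=b_m=0$. For $m=n+\delta$ it is $D\sigma$, and the hypothesis gives a solution. For $n+\delta<m<n+2\delta$ it is $0$ again, since $n<m-\delta<n+\delta$ and $m-2\delta<n$. For $m\ge n+2\delta\ge p$ there is no obstruction by \eqref{eq:vanish}. For $n\ge p$ the hypothesis follows from \eqref{eq:vanish}. Finally $D(z)\in S_U$, and $D(z^cg)=y^{N-c}g^{-Bc}+cz^{c-1}g\,D(z)\in S_{U'}+S_U$.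
\end{proof}

Fix $\tilde z=z+O(1+\delta)$ in $J_1$. Since $D(y)=0$, the pair $(y,y)$ lies in $J_B$, and we denote it by $y$. By the lemma, $G_n=S_n$ for $n\ge p$, and $G\supseteq k[z,y]\oplus z^cg\,k[z,y]$.

\begin{lemma}\label{lem:ring}
$R$ is a complete normal local domain of dimension $2$ with maximal ideal $J_1$ and residue field $k\subset R$. It is free of finite rank $d$ over the power series ring $A=k[[\tilde z,y]]$, and $G$ is a finitely generated $k$-algebra.
\end{lemma}

\begin{proof}
If $(a,b)\in R$ has $a_0=b_0\in S_0=k$ nonzero, then $a$ and $b$ are units and $b^{-1}=\varphi(a^{-1})$. So $R$ is local with maximal ideal $J_1$ and residue field $k$. Each equation \eqref{eq:glue} involves finitely many components, so $R$ is complete and separated for the filtration $(J_n)$. Hence power series in $\tilde z,y$ converge in $R$. The initial form of $\sum\alpha_{ab}\tilde z^ay^b$ is the part of lowest weight of $\sum\alpha_{ab}z^ay^b$, which is nonzero in $k[z,y]\subset S$, so $A$ is a power series ring. The ring $G$ is a $k[z,y]$-submodule of the finite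 module $S$, hence finite over $k[z,y]$. Lifts of homogeneous module generators of $G$ generate $R$ over $A$, by successive approximation and completeness. So $R$ is noetherian, complete and of dimension $2$, and it is a domain since it embeds in $\widehat S_U$.

Let $f\in\operatorname{Frac}R$ be integral over $R$. Its images $a\in\operatorname{Frac}\widehat S_U$ and $b\in\operatorname{Frac}\widehat S_{U'}$ under the two projections satisfy $b=\varphi(a)$ and lie in the normal rings $\widehat S_U$ and $\widehat S_{U'}$. So $(a,b)\in R$ and $f=(a,b)$. Thus $R$ is normal, hence Cohen--Macaulay, hence free over the regular ring $A$ by the Auslander--Buchsbaum formula.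
\end{proof}

\subsection{The minimal resolution and $\operatorname{mr}(R)\le d/2$}

Proposition~\ref{prop:filt} applies to $R$. Since $G$ and $S$ agree in degrees $\ge p$, we have $E=\operatorname{Proj}G=C$. Lifts of $z^p,z^{p+1}$ and of $g^p,g^{p+1}$ give two opens as in (b) that cover $C$. As $C$ is smooth and $C\not\cong\mathbb P^1$, part (c) shows that $R$ is a normal surface singularity, $X$ is its minimal resolution, and $\operatorname{mr}(R)=\sup\lambda(J_n)$. Since $\deg z^cg=c+1=B$, feature (B) holds with $w=z^cg$, and
\begin{equation}\label{eq:mrbound}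
\operatorname{mr}(R)\le d/2 .
\end{equation}

\subsection{The obstruction in low degrees}

We need control not only of initial forms but of all components of low degree. This is available because $Bc\le\delta$.

\begin{lemma}\label{lem:obstruction}
Let $(a,b)\in R$, $m<Bc$, and $\tau=a_m=b_m\in S_m$. Then $\tau\in k[z,y]_m+z^cS_{m-c}$.
\end{lemma}

\begin{proof}
Since $m<\delta$, equation \eqref{eq:glue} in degree $m+\delta$ reads $b_{m+\delta}-a_{m+\delta}=D\tau$. So $D\tau\in S_U+S_{U'}$. To read off this condition in monomials we expand in powers of $z$. Let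
\[
M=k[y^{\pm1}]((z))[g]/(g^p-y^N-z^p)=\bigoplus_{j=0}^{p-1}k[y^{\pm1}]((z))\,g^j .
\]
The element $g^p=y^N(1+z^py^{-N})$ is a unit of $k[y^{\pm1}][[z]]$, so there is a ring map $S_{U''}\to M$. It sends $S_{U'}$ into $\bigoplus k[y^{\pm1}][[z]]g^j$ and $S_U$ into $\bigoplus k[y,z^{\pm1}]g^j$. Hence in the image of $D\tau$ every monomial with negative exponents of both $z$ and $y$ has coefficient $0$.

Write $\tau=\sum\tau_{abj}z^ay^bg^j$ with $a+Bb+j=m<Bc$. Then $b<c$, and $j'=j+p-Bc-1$ satisfies $0\le j'\le p-2$. We compute
\[
D\tau=\sum\tau_{abj}\Bigl(a\,z^{a-p-c}y^{b+N-c}g^{j'}+j\,z^{a-c}y^{b+N-c}g^{j'-p}\Bigr).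
\]
The first terms are basis monomials with nonnegative exponent of $y$. The second terms expand as $j\,z^{a-c}y^{b-c}g^{j'}(1-z^py^{-N}+\cdots)$. For $a\ge c$ no negative power of $z$ occurs. For $a<c$ the only monomial with a negative power of $z$ is $z^{a-c}y^{b-c}g^{j'}$, because $p>c$, and its exponent of $y$ is negative too. These monomials are distinct for distinct $(a,b,j)$, so $j\tau_{abj}=0$ for $a<c$. In characteristic $0$ this gives $\tau_{abj}=0$ whenever $a<c$ and $j\ge1$.
\end{proof}

\subsection{The ideal}

Let $\mathfrak q=(\tilde z,y)A$ and $I=\overline{\mathfrak q^cR}$. We prove feature (A).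

\begin{lemma}\label{lem:sum}
$R=A+I$.
\end{lemma}

\begin{proof}
Let $f\in R$. By Lemma~\ref{lem:obstruction} its component of degree $m<Bc$ is $\alpha_m(z,y)+z^c\tau_m'$ with $\alpha_m\in k[z,y]_m$ and $\tau'_m\in S_{m-c}$, where $\tau_m'=0$ for $m<c$. Put $\alpha=\sum_{m<Bc}\alpha_m(\tilde z,y)\in A$ and $\tau'=\sum_{c\le m<Bc}\tau'_m$. Since $\tilde z=z+O(1+\delta)$, we have $\alpha=\sum\alpha_m(z,y)+O(\delta)$. By \eqref{eq:delta},
\[
h=f-\alpha=z^c\tau'+O(Bc),\qquad h\in J_c .
\]
By (F2) it suffices to show $h\in(\tilde z^c,y^c)\mathcal O_{X,P}$ for every $P\in E$. Let $s$ be a local equation of $E$ at $P$ as in Proposition~\ref{prop:filt}(b).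

If $z(P)\ne0$, then $\tilde z$ is a unit times $s$, so $h\in s^c\mathcal O_{X,P}=\tilde z^c\mathcal O_{X,P}$.

If $z(P)=0$, then $y(P),g(P)\ne0$, and $y$ is a unit times $s^B$. We want to divide the low part of $h$ by $\tilde z^c$ and absorb the tail, of order $Bc$, into $y^c$. The difficulty is that $\tau'$ need not lift to $R$. But $g^p\tau'$ does, and $g$ does not vanish at $P$. By Lemma~\ref{lem:lift} choose $\hat g=g^p+O(p+\delta)$ in $J_p$ and lifts of the forms $g^p\tau'_m$, which have degree $\ge p$. The sum of these lifts is an element $\hat h=g^p\tau'+O(p+\delta)$ of $J_p$. Then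
\begin{align*}
\hat gh&=\bigl(g^p+O(p+\delta)\bigr)\bigl(z^c\tau'+O(Bc)\bigr)=g^pz^c\tau'+O(p+Bc),\\
\tilde z^c\hat h&=\bigl(z^c+O(c+\delta)\bigr)\bigl(g^p\tau'+O(p+\delta)\bigr)=g^pz^c\tau'+O(p+Bc),
\end{align*}
by $\delta\ge Bc$. So $\hat gh-\tilde z^c\hat h\in J_{p+Bc}$. In $\mathcal O_{X,P}$ the element $\hat g$ is a unit times $s^p$, we have $\hat h\in s^p\mathcal O_{X,P}$, and $J_{p+Bc}\subseteq s^{p+Bc}\mathcal O_{X,P}=s^py^c\mathcal O_{X,P}$. Dividing by $\hat g$ gives $h\in\tilde z^c\mathcal O_{X,P}+y^c\mathcal O_{X,P}$.
\end{proof}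

\begin{proof}[End of the proof of Theorem~\ref{thm:two}]
Each monomial $\tilde z^ay^b$ with $a+b=c$ has its $c$-th power in $(\tilde z^c,y^c)^c$, so $I$ is integral over $(\tilde z^c,y^c)R$ and $\mathrm e(I)=dc^2$ by (F1) and (F3). By Lemma~\ref{lem:sum}, $R/I\cong A/(I\cap A)$ is a quotient of $A/\mathfrak q^c$, so $\ell(R/I)\le c(c+1)/2$. With \eqref{eq:mrbound},
\[
\operatorname{lm}(R)\ge\lambda(I)\ge\frac{dc^2}{c(c+1)}=\frac c{c+1}\,d\ge\frac{2c}{c+1}\operatorname{mr}(R).
\]
Since $2c/(c+1)\to2$, the constant $2$ cannot be lowered.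
\end{proof}

\begin{remark}
Equality holds in \eqref{eq:mrbound}. By Lemma~\ref{lem:sum}, $\mathfrak m=\mathfrak qR+I$ is integral over $\mathfrak qR$, so $\mathrm e(\mathfrak m)=d$, and Lemma~\ref{lem:max} gives $\operatorname{mr}(R)\ge d/2$. For $c\ge2$ we have $2c/(c+1)>1$, so these rings form a second family of counterexamples, independent of Theorem~\ref{thm:example}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lech}
C. Lech, \emph{Note on multiplicities of ideals}, Ark. Mat. 4 (1960).

\bibitem{Lipman}
Lipman, \emph{Rational singularities \dots}, Publ. IHES 36 (1969).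

\bibitem{MS}
Linquan Ma and Ilya Smirnov, \emph{Lech-Mumford constant and stability of local rings}, arXiv:2508.19893 (2025).

\end{thebibliography}
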